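\title{A uniform clutter with the max-flow min-cut property and no unimodular regular triangulation}

\begin{abstract}
A conjecture posed in a paper of Dupont and Villarreal asserts that if a uniform clutter has the max-flow min-cut property, then the cone spanned by the characteristic vectors of its edges has a unimodular regular triangulation. We show that the conjecture is false. The complete tripartite hypergraph $K_{3,3,3}$ minus the Latin square of $\mathbb{Z}_3$, a $3$-uniform clutter with $9$ vertices and $18$ edges, is a counterexample. The conjecture holds for $d$-uniform clutters with $d\le 2$ and fails for every $d\ge 3$. We also characterize the max-flow min-cut property for complete $d$-partite hypergraphs from which a set of edges at pairwise Hamming distance at least $2$ is removed, and we obtain a counterexample from every nonzero finite abelian group of odd order.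
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Clutters and the max-flow min-cut property}

A \emph{clutter} $\mathcal{C}$ on a finite vertex set $X=\{1,\ldots,n\}$ is a family of subsets $f_1,\ldots,f_m$ of $X$, called \emph{edges}, none of which is contained in another. It is \emph{$d$-uniform} if every edge has $d$ elements, and \emph{uniform} if it is $d$-uniform for some $d$. Let $v_j\in\{0,1\}^n$ be the characteristic vector of $f_j$, let $\mathcal{A}=\{v_1,\ldots,v_m\}$, and let $A$ be the \emph{incidence matrix}, the $n\times m$ matrix with columns $v_1,\ldots,v_m$. We write $\mathbb{N}=\{0,1,2,\ldots\}$, we write $\mathbf{1}$ for an all-ones vector and $|\beta|$ for the sum of the coordinates of a vector $\beta$, and we let $\mathbb{N}\mathcal{A}$, $\mathbb{Z}\mathcal{A}$, $\mathbb{R}_+\mathcal{A}$, $\mathbb{R}\mathcal{A}$ be the sets of combinations of $\mathcal{A}$ with coefficients in $\mathbb{N}$, $\mathbb{Z}$, $\mathbb{R}_{\ge 0}$, $\mathbb{R}$.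

The clutter $\mathcal{C}$ has the \emph{max-flow min-cut property} if, for every $\alpha\in\mathbb{N}^n$, both sides of the linear programming duality equation
\begin{equation}\label{eq:lp}
\min\{\langle\alpha,x\rangle : x\ge 0,\ xA\ge\mathbf{1}\}=\max\{\langle y,\mathbf{1}\rangle : y\ge 0,\ Ay\le\alpha\}
\end{equation}
have integral optimal solutions $x$ and $y$. An integral feasible $y$ is a \emph{packing}: a multiset of edges that uses each vertex $i$ at most $\alpha_i$ times. A feasible $0/1$ vector $x$ is a \emph{cover}: a set of vertices that meets every edge, with cost $\langle\alpha,x\rangle$. For feasible $x$ and $y$ we have weak duality, $\langle y,\mathbf{1}\rangle\le xAy\le\langle\alpha,x\rangle$. So a cover and a packing of the same value are both optimal, and this is how we will verify the property. All clutters below have at least one edge and nonempty edges; if the empty set is an edge, the left side of \eqref{eq:lp} is infeasible and the property fails.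

\subsection{Regular triangulations}

Let $\mathcal{C}$ be uniform and let $\omega\in\mathbb{N}^m$ be a weight vector. Lift each $v_j$ to height $\omega_j$ and form the polytope
\[
Q_\omega=\operatorname{conv}\{(v_1,\omega_1),\ldots,(v_m,\omega_m)\}\subset\mathbb{R}^{n+1}.
\]
A face of $Q_\omega$ is the set of points at which some linear functional, an outer normal of the face, attains its maximum; $Q_\omega$ itself may be a face. A \emph{lower face} is a face with an outer normal whose last coordinate is negative, and a \emph{lower facet} is a maximal lower face. For a lower face $F$ put $\mathcal{A}_F=\{v_j:(v_j,\omega_j)\in F\}$; then $\operatorname{conv}(\mathcal{A}_F)$ is the projection of $F$ to the first $n$ coordinates. The sets $\mathcal{A}_F$ with $F$ a lower facet are the \emph{cells} of $\omega$. The weight $\omega$ \emph{induces a regular triangulation} of the cone $\mathbb{R}_+\mathcal{A}$ if every cell is affinely independent. Since $\mathcal{A}$ lies in the hyperplane $|x|=d$, which misses the origin, a subset of $\mathcal{A}$ is affinely independent if and only if it is linearly independent. The cones $\mathbb{R}_+\mathcal{A}_F$ over the cells are then simplicial cones of dimension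 $\operatorname{rank}A$ that cover $\mathbb{R}_+\mathcal{A}$ (Lemma~\ref{lem:cells}). The triangulation is \emph{unimodular} if $\mathbb{Z}\mathcal{A}_F=\mathbb{Z}\mathcal{A}$ for every cell $\mathcal{A}_F$, that is, if every cell is a basis of the lattice $\mathbb{Z}\mathcal{A}$.

These definitions make sense for real weights $\omega\in\mathbb{R}^m$. Our nonexistence proofs never use that $\omega$ is integral or nonnegative, so they exclude real weights as well.

\subsection{The conjecture}

The following problem is posed in \cite{DV}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\mathcal{C}$ is a uniform clutter with the max-flow min-cut property, then the cone $\mathbb{R}_+\mathcal{A}$ has a unimodular regular triangulation.}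
\medskip

Hypothesis and conclusion have a common consequence: lattice points of the cone are sums of edge vectors.

\begin{proposition}\label{prop:normal}
If $\mathcal{C}$ is a uniform clutter with the max-flow min-cut property, then $\mathbb{R}_+\mathcal{A}\cap\mathbb{Z}^n=\mathbb{N}\mathcal{A}$.
\end{proposition}

\begin{proof}
Let $\mathcal{C}$ be $d$-uniform and let $\beta=A\lambda\in\mathbb{Z}^n$ with $\lambda\ge 0$. Then $\beta\in\mathbb{N}^n$, and we take $\alpha=\beta$ in \eqref{eq:lp}. The vectors $x=\frac1d\mathbf{1}$ and $y=\lambda$ are feasible. Both have value $|\beta|/d$, because every column of $A$ has sum $d$. So the optimum is $|\beta|/d$. An integral optimal $y$ satisfies $Ay\le\beta$ and $|Ay|=d\langle y,\mathbf{1}\rangle=|\beta|$, hence $Ay=\beta$. The other inclusion is trivial.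
\end{proof}

A unimodular triangulation gives the corresponding statement for the lattice $\mathbb{Z}\mathcal{A}$ in the most transparent way. A point of $\mathbb{R}_+\mathcal{A}\cap\mathbb{Z}\mathcal{A}$ lies in the cone over some cell, and its coordinates in that cell are nonnegative, and integral because the cell is a lattice basis. The conjecture thus predicts that the decompositions of Proposition~\ref{prop:normal} always have this geometric explanation. For graphs it is true, because the max-flow min-cut property forces the graph to be bipartite, and then every cell is a lattice basis. One would therefore guess that it holds in general. The gap lies in the quantifiers. Proposition~\ref{prop:normal} provides an integral decomposition for each $\beta$ separately. A unimodular regular triangulation provides one weight vector $\omega$ such that, for all $\beta$ at once, an integral decomposition is strictly cheaper than every fractional one (Lemma~\ref{lem:unique}). Different vectors $\beta$ can impose contradictory conditions on $\omega$.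

\subsection{Results}

Let $V_1,\ldots,V_d$ be finite nonempty sets and $T=V_1\times\cdots\times V_d$. Let $X$ be the set of pairs $(r,a)$ with $1\le r\le d$ and $a\in V_r$; the pairs with fixed $r$ form the \emph{row} $X_r$. A point $p\in T$ gives the set $f_p=\{(1,p_1),\ldots,(d,p_d)\}$, with characteristic vector $v_p\in\mathbb{R}^X$. For nonempty $S\subseteq T$ let $\mathcal{C}(S)$ be the $d$-uniform clutter on $X$ with edges $f_p$, $p\in S$; thus $\mathcal{C}(T)$ is the complete $d$-partite hypergraph. The \emph{Hamming distance} $\operatorname{dist}(p,q)$ is the number of positions $r$ with $p_r\ne q_r$, and $p,q$ are \emph{neighbors} if it equals $1$. A set $U\subseteq T$ is \emph{sparse} if distinct points of $U$ have distance at least $2$. A \emph{binary $l$-cube} is a subset of $T$ in which $l$ coordinates, the \emph{free} ones, range over two values each and the other coordinates are fixed.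

For a finite abelian group $G\ne 0$ let $\mathcal{C}_G=\mathcal{C}(S)$ with $T=G^3$ and $S=\{(a,b,c):a+b+c\ne 0\}$. The removed set $U=\{(a,b,c):a+b+c=0\}$ is the Latin square $c=-a-b$. For $G=\mathbb{Z}_3$ there are $9$ vertices and $27-9=18$ edges.

\begin{theorem}\label{thm:main}
The $3$-uniform clutter $\mathcal{C}_{\mathbb{Z}_3}$ has the max-flow min-cut property, but its cone $\mathbb{R}_+\mathcal{A}$ has no unimodular regular triangulation. Hence the conjecture is false.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] If $d\le 2$, every $d$-uniform clutter with the max-flow min-cut property has a unimodular regular triangulation; in fact every regular triangulation is unimodular.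
\item[(b)] For every $d\ge 3$ there is a $d$-uniform clutter with the max-flow min-cut property and no unimodular regular triangulation.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:class}
Let $T=V_1\times\cdots\times V_d$ with $|T|\ge 2$, let $U\subset T$ be sparse, and let $S=T\setminus U$. Then $\mathcal{C}(S)$ has the max-flow min-cut property if and only if
\begin{itemize}
\item[$(*)$] no binary $3$-cube of $T$ contains four points of $U$.
\end{itemize}
\end{theorem}

The assumption $|T|\ge2$ makes $S$ nonempty: $T$ then contains two neighbors, and they are not both in $U$.

\begin{theorem}\label{thm:family}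
Let $G\ne 0$ be a finite abelian group of odd order. Then $\mathcal{C}_G$ has the max-flow min-cut property and no unimodular regular triangulation.
\end{theorem}

Theorem~\ref{thm:main} is the case $G=\mathbb{Z}_3$ of Theorem~\ref{thm:family}. Both halves of the proof are governed by binary $3$-cubes. A cube with four points of $U$ destroys the max-flow min-cut property. A cube with three suitably placed points of $U$ is compatible with it, but forces a strict linear inequality on every weight that induces a unimodular triangulation. In $\mathcal{C}_G$ the first kind of cube does not occur, and the inequalities from the second kind add up to a contradiction. Section~\ref{sec:lp} relates triangulations to linear programs and treats $d\le2$. Section~\ref{sec:cubes} studies one cube and works out $\mathbb{Z}_3$ by hand. Section~\ref{sec:mfmc} completes the proof of Theorem~\ref{thm:class}, and Section~\ref{sec:groups} proves the remaining theorems.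

\section{Regular triangulations and linear programs}\label{sec:lp}

In this section $\mathcal{C}$ is a $d$-uniform clutter and $\omega\in\mathbb{R}^m$. We first replace the polytope $Q_\omega$ by a system of inequalities. Call $c\in\mathbb{R}^n$ \emph{admissible} if $\langle v_j,c\rangle\le\omega_j$ for all $j$, and let $\mathcal{A}(c)=\{v_j:\langle v_j,c\rangle=\omega_j\}$. The admissible vectors are the feasible solutions of the dual of the linear program
\begin{equation}\label{eq:cheap}
\min\{\langle\omega,\lambda\rangle : \lambda\ge 0,\ A\lambda=\beta\},
\end{equation}
which asks for the cheapest way to write $\beta\in\mathbb{R}_+\mathcal{A}$ as a nonnegative combination of edge vectors.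

\begin{lemma}\label{lem:cells}
\begin{itemize}
\item[(a)] The cells of $\omega$ are the maximal members of the family of nonempty sets $\mathcal{A}(c)$, $c$ admissible.
\item[(b)] Every cell spans $\mathbb{R}\mathcal{A}$.
\item[(c)] Every $\beta\in\mathbb{R}_+\mathcal{A}$ lies in the cone over some cell.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $F$ be a lower face. Scale its outer normal to $(c',-1)$ and let $b$ be the maximum of this functional on $Q_\omega$. Then $\langle v_j,c'\rangle-\omega_j\le b$, with equality exactly for $v_j\in\mathcal{A}_F$. Uniformity removes the constant: since $\langle v_j,\mathbf{1}\rangle=d$, the vector $c=c'-\frac bd\mathbf{1}$ is admissible and $\mathcal{A}(c)=\mathcal{A}_F$. Conversely, if $c$ is admissible and $\mathcal{A}(c)\ne\emptyset$, then $(c,-1)$ has maximum $0$ on $Q_\omega$ and cuts out a lower face $F$ with $\mathcal{A}_F=\mathcal{A}(c)$. A face is the convex hull of the lifted points it contains, so $F\subseteq F'$ if and only if $\mathcal{A}_F\subseteq\mathcal{A}_{F'}$.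

(b) Suppose $\mathcal{A}(c)$ spans a proper subspace of $\mathbb{R}\mathcal{A}$. Take $w\ne0$ in $\mathbb{R}\mathcal{A}$ orthogonal to $\mathcal{A}(c)$. It is not orthogonal to all of $\mathcal{A}$, so after a change of sign the set $J=\{j:\langle v_j,w\rangle>0\}$ is nonempty. Let $\varepsilon$ be the minimum of $(\omega_j-\langle v_j,c\rangle)/\langle v_j,w\rangle$ over $j\in J$. Then $c+\varepsilon w$ is admissible, and $\mathcal{A}(c+\varepsilon w)$ contains $\mathcal{A}(c)$ together with a vector $v_j$, $j\in J$, which is not in $\mathcal{A}(c)$. So $\mathcal{A}(c)$ is not maximal.

(c) We may assume $\beta\ne0$. The feasible set of \eqref{eq:cheap} is nonempty and compact, since $|\lambda|=|\beta|/d$ on it. So there is an optimal $\lambda$, and by the duality theorem there is an admissible $c$ with $\langle\beta,c\rangle=\langle\omega,\lambda\rangle$. Then $\sum_j\lambda_j(\omega_j-\langle v_j,c\rangle)=0$ with nonnegative terms, so $\lambda_j>0$ implies $v_j\in\mathcal{A}(c)$. Since $\lambda\neq0$, the set $\mathcal{A}(c)$ is nonempty and lies in a cell by (a).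
\end{proof}

The next lemma is the only property of unimodular regular triangulations that the counterexamples use.

\begin{lemma}\label{lem:unique}
Suppose $\omega$ induces a unimodular regular triangulation and $\beta\in\mathbb{R}_+\mathcal{A}\cap\mathbb{Z}\mathcal{A}$. Then \eqref{eq:cheap} has exactly one optimal solution, and it is integral.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cells} there is a cell $\mathcal{A}(c)$, with $c$ admissible, whose cone contains $\beta$. For every feasible $\lambda$,
\[
\langle\omega,\lambda\rangle\ge\sum_j\lambda_j\langle v_j,c\rangle=\langle\beta,c\rangle,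
\]
with equality if and only if $\lambda$ is supported on $\mathcal{A}(c)$. A feasible $\lambda$ supported on $\mathcal{A}(c)$ exists by the choice of the cell. It is unique because the cell is linearly independent, and it is integral because $\beta\in\mathbb{Z}\mathcal{A}=\mathbb{Z}\mathcal{A}(c)$.
\end{proof}

We now settle $d\le2$. Recall that a matrix is \emph{totally unimodular} if every square submatrix has determinant $0$, $1$ or $-1$, and that the vertex-edge incidence matrix of a bipartite graph is totally unimodular \cite{Schrijver}.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
\emph{Regular triangulations exist} (for every $d$). For each linearly dependent subset $\mathcal{B}\subseteq\mathcal{A}$ fix a relation $\sum_j\mu_jv_j=0$ with $\mu\ne0$ supported on $\mathcal{B}$. If $\mathcal{B}=\mathcal{A}(c)$, then $\langle\mu,\omega\rangle=\langle\sum_j\mu_jv_j,c\rangle=0$. For $\omega=(N,N^2,\ldots,N^m)$ the number $\langle\mu,\omega\rangle$ is a nonzero polynomial in $N$. So for all but finitely many $N\in\mathbb{N}$ none of the finitely many numbers $\langle\mu,\omega\rangle$ vanishes, and then no cell is dependent.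

\emph{The matrix $A$ is totally unimodular.} For $d=1$ every column of a square submatrix contains at most one nonzero entry, which is $1$, so the determinant is $0$ or $\pm1$. For $d=2$ the clutter is a graph. Suppose it has a cycle with vertex set $W$ and $|W|=2k+1$. Let $\alpha$ be the characteristic vector of $W$, let $x=\frac12\mathbf{1}$, and let $y$ be $\frac12$ on the edges of the cycle and $0$ elsewhere. Both are feasible in \eqref{eq:lp} with value $k+\frac12$. So the optimum is not an integer, and no integral $y$ is optimal. Hence a graph with the max-flow min-cut property has no odd cycle, so it is bipartite and $A$ is totally unimodular.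

\emph{Every cell is a lattice basis.} A cell $\mathcal{B}$ of a regular triangulation is a basis of $\mathbb{R}\mathcal{A}$ by Lemma~\ref{lem:cells}(b). Choose $|\mathcal{B}|$ rows so that the columns of $A$ in $\mathcal{B}$, restricted to these rows, form a nonsingular matrix $M$. Then $\det M=\pm1$, so $M^{-1}$ is integral. The coordinate vector $\lambda$ of any $v_j$ in the basis $\mathcal{B}$ satisfies $M\lambda=v_j'$, where $v_j'$ is the restriction of $v_j$ to the chosen rows. So $\lambda$ is integral and $\mathbb{Z}\mathcal{B}=\mathbb{Z}\mathcal{A}$.
\end{proof}

\section{Binary cubes}\label{sec:cubes}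

From now on $T=V_1\times\cdots\times V_d$, $S\subseteq T$, $U=T\setminus S$, $\mathcal{A}=\{v_p:p\in S\}$, and weights are indexed by $S$.

Let $F$ be a binary $l$-cube. For $w\in F$ the \emph{antipode} $\bar w\in F$ is obtained by changing all free coordinates to their other values. The points of $F$ fall into two \emph{parity classes}, those at even and those at odd distance from a fixed point of $F$. Neighbors lie in different classes, and antipodes lie in the same class if and only if $l$ is even. Any two points of $F$ are joined by a chain of neighbors, so
\begin{equation}\label{eq:alt}
\begin{array}{l}\text{a subset of $F$ that contains exactly one point of every}\\ \text{pair of neighbors in $F$ is a parity class, if $l\ge 1$.}\end{array}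
\end{equation}
Let $\beta_F\in\mathbb{N}^X$ be $1$ at the $2l$ vertices $(r,a)$ given by the values of the free coordinates, $2$ at the $d-l$ vertices given by the fixed coordinates, and $0$ elsewhere.

\begin{lemma}\label{lem:beta}
\begin{itemize}
\item[(a)] The ways to write $\beta_F$ as an $\mathbb{N}$-combination of vectors $v_q$, $q\in T$, are exactly $\beta_F=v_w+v_{\bar w}$ with $w\in F$.
\item[(b)] If $l=3$ and $P$ is a parity class of $F$, then $\beta_F=\frac12\sum_{w\in P}v_w$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Every $v_q$ has sum $1$ on each row and $\beta_F$ has sum $2$, so there are two summands $v_q+v_{q'}$. The equation $v_q+v_{q'}=\beta_F$ says that $q,q'$ both take the fixed value in a fixed position and take the two different values in a free position. This means $q\in F$ and $q'=\bar q$.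

(b) Identify the free coordinates with $\{0,1\}^3$. The classes are $\{000,110,101,011\}$ and $\{100,010,001,111\}$. In each class each value of each free coordinate occurs twice, and each fixed value occurs four times.
\end{proof}

So in a $3$-cube the vector $\beta_F$ has four integral decompositions, one for each antipodal pair, and a half-integral decomposition for each parity class. Every antipodal pair has one point in each class. Suppose that $U\cap F$ lies in one class. Then the half-integral decomposition from the other class survives in $\mathcal{C}(S)$, while each point of $U\cap F$ destroys one integral decomposition. With four points none is left, and this gives one direction of Theorem~\ref{thm:class}.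

\begin{lemma}\label{lem:four}
Let $U$ be sparse and let $F$ be a binary $3$-cube that contains four points of $U$. Then $U\cap F$ is a parity class of $F$, and $\mathcal{C}(S)$ does not have the max-flow min-cut property.
\end{lemma}

\begin{proof}
Fix a free position. The pairs of neighbors that differ in this position partition $F$ into four pairs. Each contains at most one point of $U$, hence exactly one. This holds for all three positions, so $U\cap F$ is a parity class by \eqref{eq:alt}, and the other class lies in $S$. By Lemma~\ref{lem:beta}(b), $\beta_F\in\mathbb{R}_+\mathcal{A}\cap\mathbb{Z}^X$. Every antipodal pair meets $U$, so $\beta_F\notin\mathbb{N}\mathcal{A}$ by Lemma~\ref{lem:beta}(a). Proposition~\ref{prop:normal} shows that the property fails.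
\end{proof}

With three points of $U$ exactly one integral decomposition is left, and it has to compete with the half-integral one. The smallest case shows what happens.

\begin{example}\label{ex:cube}
Let $T=\{0,1\}^3$ and $U=\{110,101,011\}$, so that $S=\{000,100,010,001,111\}$. The vectors $v_{000},v_{100},v_{010},v_{001}$ are independent, because each of the last three contains a vertex $(r,1)$ that the other three avoid. In each row both sides of
\[
2v_{000}+v_{111}=v_{100}+v_{010}+v_{001}
\]
have the value $0$ twice and the value $1$ once, so this relation holds. It spans the space of relations and has full support, so $\operatorname{rank}A=4$ and any four of the five vectors are independent. Put $\Delta=\omega_{100}+\omega_{010}+\omega_{001}-2\omega_{000}-\omega_{111}$. If $\Delta=0$, all five vectors form one cell, and $\omega$ induces no triangulation. If $\Delta\neq0$, a cell omits exactly one vector, by Lemma~\ref{lem:cells}(b). Let $c$ satisfy $\langle v_q,c\rangle=\omega_q$ on the other four. The relation gives $\omega_q-\langle v_q,c\rangle=\Delta$ if the omitted $q$ is $100$, $010$ or $001$; it gives $-\Delta/2$ for $q=000$ and $-\Delta$ for $q=111$. This number must be positive.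 If $\Delta>0$ there are three cells, and the omitted vector, for instance $v_{100}=2v_{000}+v_{111}-v_{010}-v_{001}$, is an integral combination of the cell: the triangulation is unimodular. If $\Delta<0$ there are two cells, and the cell that omits $v_{000}=\frac12(v_{100}+v_{010}+v_{001}-v_{111})$ is not a lattice basis. So $\omega$ induces a unimodular triangulation if and only if $\Delta>0$.
\end{example}

One such cube is harmless: it only tells us which weights to use. The point is that the condition $\Delta>0$ persists when the cube sits inside a larger clutter, whatever the other edges are.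

\begin{lemma}[cube inequality]\label{lem:three}
Let $F$ be a binary $3$-cube, $p\in F$, $p^*=\bar p$, and let $p^1,p^2,p^3$ be the neighbors of $p$ in $F$. Suppose that $p,p^1,p^2,p^3,p^*\in S$ and that the three neighbors of $p^*$ in $F$ lie in $U$. If $\omega$ induces a unimodular regular triangulation of $\mathbb{R}_+\mathcal{A}$, then
\begin{equation}\label{eq:cube}
2\omega_p+\omega_{p^*}<\omega_{p^1}+\omega_{p^2}+\omega_{p^3}.
\end{equation}
\end{lemma}

\begin{proof}
The antipodal pairs of $F$ are $\{p,p^*\}$ and $\{p^r,\overline{p^r}\}$ for $r=1,2,3$, and $\overline{p^r}$ is a neighbor of $p^*$, hence in $U$. By Lemma~\ref{lem:beta}(a), $\beta_F=v_p+v_{p^*}$ is the only integral feasible solution of \eqref{eq:cheap} for $\beta=\beta_F$. By Lemma~\ref{lem:unique} it is the unique optimal solution. The set $\{p^1,p^2,p^3,p^*\}$ is a parity class contained in $S$, so Lemma~\ref{lem:beta}(b) gives a different feasible solution, which must cost more: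
\[
\omega_p+\omega_{p^*}<\tfrac12(\omega_{p^1}+\omega_{p^2}+\omega_{p^3}+\omega_{p^*}).
\]
Multiply by $2$ and subtract $\omega_{p^*}$.
\end{proof}

Both sides of \eqref{eq:cube} have total coefficient $3$. If we find a family of cubes in which every point of $S$ receives the same total coefficient on the left as on the right, the sum of the inequalities reads $W<W$. A group structure on the $V_r$ produces such a family.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\coordinate (o) at (0,0);
\coordinate (a) at (-1.6,1); \coordinate (b) at (0,1); \coordinate (c) at (1.6,1);
\coordinate (ab) at (-1.6,2); \coordinate (ac) at (0,2); \coordinate (bc) at (1.6,2);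
\coordinate (t) at (0,3);
\draw (o)--(a) (o)--(b) (o)--(c) (a)--(ab) (a)--(ac) (b)--(ab) (b)--(bc) (c)--(ac) (c)--(bc) (ab)--(t) (ac)--(t) (bc)--(t);
\fill (o) circle (2.3pt) (a) circle (2.3pt) (b) circle (2.3pt) (c) circle (2.3pt) (t) circle (2.3pt);
\draw[fill=white] (ab) circle (2.3pt) (ac) circle (2.3pt) (bc) circle (2.3pt);
\node[below] at (o) {$p=100$}; \node[above] at (t) {$p^*=211$};
\node[left] at (a) {$200$}; \node[below right] at (b) {$110$}; \node[right] at (c) {$101$};
\node[left] at (ab) {$210$}; \node[above right] at (ac) {$201$}; \node[right] at (bc) {$111$};
\node at (3.8,0) {$\sigma=1$}; \node at (3.8,1) {$\sigma=2$}; \node at (3.8,2) {$\sigma=0$}; \node at (3.8,3) {$\sigma=1$};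
\end{tikzpicture}
\caption{The binary $3$-cube $\{1,2\}\times\{0,1\}\times\{0,1\}$ in $\mathbb{Z}_3^3$, with the coordinate sum $\sigma$ of each level. Hollow points have sum $0$ and are not edges of $\mathcal{C}_{\mathbb{Z}_3}$. The only antipodal pair of solid points is $\{100,211\}$.}
\label{fig:cube}
\end{figure}

\begin{example}\label{ex:z3}
Take $\mathcal{C}_{\mathbb{Z}_3}$ and let $\sigma(p)=p_1+p_2+p_3\in\mathbb{Z}_3$. Start at $p=100$ and add $1$ to any subset of the coordinates. The four levels of this cube have sums $1,2,0,1$ (Figure~\ref{fig:cube}), so Lemma~\ref{lem:three} applies. It also applies if we start at $p=200$ and add $2$; now the sums are $2,1,0,2$. A weight that induces a unimodular triangulation satisfies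
\[
2\omega_{100}+\omega_{211}<\omega_{200}+\omega_{110}+\omega_{101},\qquad
2\omega_{200}+\omega_{122}<\omega_{100}+\omega_{220}+\omega_{202}.
\]
The first inequality has points of sum $1$ on the left and points of sum $2$ on the right; in the second the roles are reversed. Let $\Omega(s)$ be the total weight of the nine points of sum $s$. Each of the nine points of sum $1$ is the start of a cube of the first kind. As it varies, each of the five places in the inequality runs once through the points of its sum, since it is a translate of the starting point by a fixed vector. Adding gives $3\Omega(1)<3\Omega(2)$. The cubes of the second kind give $3\Omega(2)<3\Omega(1)$. So no such weight exists.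
\end{example}

It remains to see that removing so many points leaves the max-flow min-cut property intact.

\section{The max-flow min-cut property for $\mathcal{C}(S)$}\label{sec:mfmc}

Throughout this section $|T|\ge2$ and $U$ is sparse. For $\alpha\in\mathbb{N}^X$ and $Y\subseteq X$ put $\alpha(Y)=\sum_{i\in Y}\alpha_i$.

\subsection{Covers and the plan of the proof}

Each row $X_r$ is a cover. For $u\in U$ the set $C_u=X\setminus f_u$ is a cover, because an edge $f_p$ disjoint from it would equal $f_u$, whereas $p\ne u$. There are no essentially different covers. If a cover $C$ contains no row, the sets $W_r=\{a:(r,a)\notin C\}$ are nonempty and $W_1\times\cdots\times W_d\subseteq U$; a product with two points contains two neighbors, so the product is a single point $u$ and $C=C_u$. The candidate for the optimum in \eqref{eq:lp} is therefore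
\begin{equation}\label{eq:k}
k=\min\Big\{\min_r\alpha(X_r),\ \min_{u\in U}\alpha(C_u)\Big\},
\end{equation}
and we must pack $k$ edges.

A packing $q^1,\ldots,q^k\in S$ has a \emph{degree vector} $z=\sum_tv_{q^t}$, which belongs to
\[
B=\{z\in\mathbb{N}^X : z\le\alpha,\ z(X_r)=k\text{ for all }r\}.
\]
Conversely, every $z\in B$ is a sum $\sum_tv_{q^t}$ of $k$ points of $T$: list the values $a\in V_r$ with multiplicities $z_{r,a}$ as a sequence of length $k$, and let $q^t$ consist of the $t$-th terms of the $d$ sequences. For $U=\emptyset$ this finishes the proof. In general a vector such as $z=kv_u$ cannot be decomposed within $S$. To measure the obstruction put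
\[
\delta_u(z)=z(C_u)=\sum_r(k-z_{r,u_r})\qquad(u\in U,\ z\in B).
\]
If $z=\sum_tv_{q^t}$ with $q^t\in T$, then $k-z_{r,u_r}$ counts the $t$ with $q^t_r\ne u_r$, so
\begin{equation}\label{eq:delta}
\delta_u(z)=\sum_{t=1}^k\operatorname{dist}(u,q^t).
\end{equation}
If all $q^t$ lie in $S$, every term is at least $1$. So the condition $\delta_u(z)\ge k$ for all $u\in U$ is necessary for a decomposition within $S$. We show that some $z\in B$ satisfies it (Lemma~\ref{lem:degrees}, which uses only sparseness) and that under $(*)$ it is sufficient (Lemmas~\ref{lem:exchange} and~\ref{lem:decomp}).

\begin{example}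
In $\mathcal{C}_{\mathbb{Z}_3}$ let $\alpha_{r,0}=2$ for all $r$, $\alpha_{1,1}=\alpha_{2,1}=1$, and $\alpha=0$ elsewhere. The rows cost $3,3,2$ and $C_{000}$ costs $2$. Every other $u\in U$ has at least two nonzero coordinates, so $C_u$ costs at least $4$. Thus $k=2$. The choice $z=2v_{000}$ has $\delta_{000}(z)=0$ and is useless. The choice $z=v_{000}+v_{110}$ has $\delta_{000}(z)=2$. This decomposition still uses $000\in U$, but exchanging a coordinate between the two points gives $z=v_{100}+v_{010}$ with $100,010\in S$.
\end{example}

\subsection{Choosing the degrees}

For a single $u$ a greedy choice of $z$ makes $\delta_u(z)$ large. The difficulty is to serve all $u\in U$ with one $z$. Sparseness shows that at most one $u$ is violated at any $z$, and with enough room that the violated point cannot change when $z$ changes by one unit. Since $B$ is connected under such changes, a single $u$ would be violated everywhere, which the greedy choice excludes.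

\begin{lemma}\label{lem:degrees}
Let $\alpha\in\mathbb{N}^X$ and let $k$ be as in \eqref{eq:k}, with $k\geq 1$. There is $z\in B$ with $\delta_u(z)\ge k$ for all $u\in U$.
\end{lemma}

\begin{proof}
The set $B$ is nonempty because $\alpha(X_r)\ge k$ for all $r$. A \emph{move} lowers one entry of a row by $1$ and raises another entry of the same row by $1$. Any $z,z'\in B$ are joined by moves inside $B$. Indeed, if they differ in row $r$, the equal row sums give $a,b$ with $z_{r,a}>z'_{r,a}\ge0$ and $z_{r,b}<z'_{r,b}\le\alpha_{r,b}$; moving a unit of $z$ from $(r,a)$ to $(r,b)$ stays in $B$ and decreases $\|z-z'\|_1$. A move changes each $\delta_u$ by at most $1$, because $\delta_u$ depends on only one entry $z_{r,u_r}$ of each row.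

Let $u\ne u'$ in $U$ and $z\in B$. If $u_r\ne u'_r$ then $z_{r,u_r}+z_{r,u'_r}\le k$, and all terms $k-z_{r,a}$ are nonnegative. Hence
\begin{equation}\label{eq:two}
\delta_u(z)+\delta_{u'}(z)\ge\sum_{r:\,u_r\ne u'_r}(2k-z_{r,u_r}-z_{r,u'_r})\ge k\operatorname{dist}(u,u')\ge 2k .
\end{equation}

Suppose the lemma fails. Then for each $z\in B$ some $u\in U$ is \emph{bad}, meaning $\delta_u(z)\le k-1$, and it is unique by \eqref{eq:two}. Let $z'\in B$ arise from $z$ by a move, with $u$ bad for $z$ and $u'$ bad for $z'$. Then $\delta_u(z)+\delta_{u'}(z)\le(k-1)+k<2k$, so $u=u'$ by \eqref{eq:two}. Hence one point $u$ is bad for every $z\in B$.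

Put $b_r=\sum_{a\ne u_r}\alpha_{r,a}$, so that $\sum_rb_r=\alpha(C_u)\ge k$. In row $r$ place $\min(k,b_r)$ units on the vertices $(r,a)$ with $a\ne u_r$, within the capacities, and the remaining $\max(0,k-b_r)$ units on $(r,u_r)$. The latter number is at most $\alpha_{r,u_r}$ because $b_r+\alpha_{r,u_r}=\alpha(X_r)\ge k$. This $z$ lies in $B$, and $\delta_u(z)=\sum_r\min(k,b_r)$. If some $b_r\ge k$ the sum is at least $k$; otherwise it equals $\sum_rb_r\ge k$. So $u$ is not bad for $z$, a contradiction.
\end{proof}

\subsection{Exchanging coordinates}

To remove a point $u\in U$ from a decomposition we pair it with another point $q$ and redistribute their coordinates. The results are the antipodal pairs of the cube spanned by $u$ and $q$. If $q$ is a neighbor of $u$, the only pair is $\{u,q\}$ and nothing can be done, so we need distance at least $2$. This is the one place where $(*)$ is used.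

\begin{lemma}\label{lem:exchange}
Assume $(*)$. If $u\in U$, $q\in T$ and $\operatorname{dist}(u,q)\ge2$, there are $p,p'\in S$ with $v_p+v_{p'}=v_u+v_q$.
\end{lemma}

\begin{proof}
Let $l=\operatorname{dist}(u,q)$ and let $F=\{w\in T:w_r\in\{u_r,q_r\}\text{ for all }r\}$, a binary $l$-cube with $\bar u=q$. By Lemma~\ref{lem:beta}(a) it suffices to find an antipodal pair inside $S$. Suppose that every antipodal pair meets $U$. Let $w,w'\in F$ be neighbors; then $\bar w$ and $\overline{w'}$ are neighbors too. By sparseness $w,w'$ are not both in $U$. If neither were in $U$, then $\bar w$ and $\overline{w'}$ would both be in $U$, against sparseness. So $U\cap F$ is a parity class by \eqref{eq:alt}. If $l$ is even, a point of the other class and its antipode both lie outside $U$, contrary to the assumption. So $l$ is odd and $l\ge3$. Fix all but three free coordinates. The resulting binary $3$-cube contains four points of each parity class of $F$, hence four points of $U$, contradicting $(*)$.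
\end{proof}

\begin{lemma}\label{lem:decomp}
Assume $(*)$. If $z\in B$ and $\delta_u(z)\ge k$ for all $u\in U$, then $z=\sum_{t=1}^kv_{q^t}$ with all $q^t\in S$.
\end{lemma}

\begin{proof}
Among all $(q^1,\ldots,q^k)\in T^k$ with $\sum_tv_{q^t}=z$ choose one with the fewest entries in $U$. Suppose that an entry, say $q^1=u$, lies in $U$. In \eqref{eq:delta} the first term is $0$, so the other $k-1$ terms have sum at least $k$, and some $t$ has $\operatorname{dist}(u,q^t)\ge2$. By Lemma~\ref{lem:exchange} we can replace $q^1,q^t$ by two points of $S$ with the same vector sum. This lowers the number of entries in $U$, a contradiction.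
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $(*)$ fails, Lemma~\ref{lem:four} shows that the property fails. Assume $(*)$, let $\alpha\in\mathbb{N}^X$, and let $k$ be as in \eqref{eq:k}. Then $k$ is the cost of a cover, a row or a set $C_u$. If $k=0$ take $y=0$. If $k\ge1$, Lemmas~\ref{lem:degrees} and~\ref{lem:decomp} give $z\le\alpha$ and $q^1,\ldots,q^k\in S$ with $\sum_tv_{q^t}=z$. Let $y_p$ be the number of $t$ with $q^t=p$. Then $y$ is integral, $Ay=z\le\alpha$, and $\langle y,\mathbf{1}\rangle=k$. By weak duality the cover and the packing are optimal.
\end{proof}

\section{Groups of odd order}\label{sec:groups}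

To pass from $d=3$ to larger $d$ we add the same $d-3$ new vertices to every edge. In the product notation this means adding factors $V_4,\ldots,V_d$ with one element each. Theorem~\ref{thm:class} and Lemma~\ref{lem:three} allow such factors, so one argument covers all cases.

\begin{proof}[Proof of Theorems~\ref{thm:main}, \ref{thm:sharp}(b) and~\ref{thm:family}]
Let $G\ne0$ be a finite abelian group of odd order, let $d\ge3$, and let $T=G^3\times V_4\times\cdots\times V_d$ with $|V_r|=1$ for $r\ge4$. Put $\sigma(p)=p_1+p_2+p_3\in G$, $T_s=\{p\in T:\sigma(p)=s\}$, $U=T_0$ and $S=T\setminus U$. We show that $\mathcal{C}(S)$ has the max-flow min-cut property and no unimodular regular triangulation. The case $d=3$ is Theorem~\ref{thm:family}; the case $d=3$, $G=\mathbb{Z}_3$ is Theorem~\ref{thm:main}; and $G=\mathbb{Z}_3$ with $d$ arbitrary gives Theorem~\ref{thm:sharp}(b). Since $|G|$ is odd, $G$ has no element of order $2$, so $h\mapsto 2h$ is injective and permutes $G\setminus\{0\}$.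

\emph{The max-flow min-cut property.} Neighbors in $T$ differ in one of the first three positions, so their values of $\sigma$ differ, and $U$ is sparse. Suppose a binary $3$-cube $F$ contains four points of $U$. They form a parity class by Lemma~\ref{lem:four}. The free positions are $1,2,3$. Let $u$ be one of the four points and let $u_1+i$, $u_2+j$, $u_3+l$ with $i,j,l\ne0$ be the other values. The other three points of the class differ from $u$ in two positions, so $i+j=i+l=j+l=0$. Then $j=l=-i$ and $2i=0$, hence $i=0$, a contradiction. So $(*)$ holds, and Theorem~\ref{thm:class} applies.

\emph{No unimodular regular triangulation.} Suppose $\omega$ induces one. We look for cubes as in Lemma~\ref{lem:three}. Starting from $p$ with steps $i,j,l$, the three points at distance $2$ from $p$ have sums $\sigma(p)+i+j$, $\sigma(p)+i+l$, $\sigma(p)+j+l$. These all vanish exactly when $i=j=l=-h$ and $\sigma(p)=2h$. So let $h\in G\setminus\{0\}$ and $p\in T_{2h}$, and let $F$ be the cube of points obtained from $p$ by subtracting $h$ from any subset of the first three coordinates. The points of $F$ at distance $0,1,2,3$ from $p$ have sums $2h$, $h$, $0$, $-h$. Since $2h,h,-h\ne0$, the hypotheses of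 Lemma~\ref{lem:three} hold, and \eqref{eq:cube} holds with $p^r$ obtained by subtracting $h$ from the $r$-th coordinate and $p^*$ by subtracting $h$ from all three.

For $s\ne0$ let $\Omega(s)=\sum_{p\in T_s}\omega_p$. For fixed $h$ the maps $p\mapsto p^r$ and $p\mapsto p^*$ are translations by fixed vectors, hence bijections $T_{2h}\to T_h$ and $T_{2h}\to T_{-h}$. Summing \eqref{eq:cube} over the nonempty set $T_{2h}$ gives
\[
2\Omega(2h)+\Omega(-h)<3\Omega(h)\qquad(h\ne0).
\]
Sum over $h\in G\setminus\{0\}$, which is nonempty. The maps $h\mapsto2h$ and $h\mapsto-h$ permute this set, so with $W=\sum_{s\ne0}\Omega(s)$ we obtain $2W+W<3W$, a contradiction.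
\end{proof}

\begin{remark}
Odd order is needed. If $|G|$ is even, $G$ has an element $i$ of order $2$, and the cube $\{0,i\}^3$ contains the four points $(0,0,0)$, $(i,i,0)$, $(i,0,i)$, $(0,i,i)$ of $U$. By Theorem~\ref{thm:class}, $\mathcal{C}_G$ then does not have the max-flow min-cut property.
\end{remark}

\begin{remark}
Let $K$ be a field. The \emph{toric ideal} $I_{\mathcal{A}}$ is the kernel of the map $K[t_1,\ldots,t_m]\to K[s_1,\ldots,s_n]$ with $t_j\mapsto\prod_{i\in f_j}s_i$. By \cite[Corollary~8.9]{Sturmfels}, a regular triangulation of $\mathcal{A}$ is unimodular if and only if the corresponding initial ideal of $I_{\mathcal{A}}$ is squarefree. So the toric ideals of the clutters constructed above have no squarefree initial ideal, although $\mathbb{R}_+\mathcal{A}\cap\mathbb{Z}^n=\mathbb{N}\mathcal{A}$ by Proposition~\ref{prop:normal}.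
\end{remark}

The inequality \eqref{eq:cube} concerns the weight vector, so the argument uses regularity in an essential way. We make no claim about unimodular triangulations that are not regular.

\begin{thebibliography}{9}

\bibitem{DV}
Luis A. Dupont and Rafael H. Villarreal, \emph{Algebraic and combinatorial properties of ideals and algebras of uniform clutters of TDI systems}, arXiv:0801.1478 (2008).

\bibitem{Schrijver}
Schrijver, \emph{Theory of Linear and Integer Programming}.

\bibitem{Sturmfels}
Sturmfels, \emph{Gr\"obner Bases and Convex Polytopes}.

\end{thebibliography}
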